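# A Laplacian-type flow of $\mathrm G_2$-structures for arbitrary initial data

## 1. Closed initial data

**$\mathrm G_2$-structures.** On $\mathbb R^7$ with basis $e_1,\dots,e_7$ and dual basis $e^i$ (write $e^{ijk}=e^i\wedge e^j\wedge e^k$), the standard $\mathrm G_2$-invariant $3$-form is
$$\varphi_{\rm std}=e^{123}+e^{145}+e^{167}+e^{246}-e^{257}-e^{347}-e^{356}.\tag{1}$$
A $\mathrm G_2$-structure on a $7$-manifold $M$ is a smooth $3$-form $\varphi$ that is linearly equivalent to $\varphi_{\rm std}$ at each point. The $3$-forms of this type form an open subbundle $\Lambda^3_+\subset\Lambda^3T^*M$. The stabilizer of $\varphi_{\rm std}$ in $\mathrm{GL}(7)$ is $\mathrm G_2\subset \mathrm{SO}(7)$, so $\varphi$ determines a metric $g_\varphi$ and an orientation, hence a Hodge star $\star_\varphi$. Put $\psi=\star_\varphi\varphi$. In the model the $e_i$ are orthonormal and oriented, and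
$$\psi_{\rm std}=e^{4567}+e^{2367}+e^{2345}+e^{1357}-e^{1346}-e^{1256}-e^{1247}.\tag{2}$$
(The opposite orientation convention changes $\psi$ to $-\psi$. The operators below contain $\star_\varphi$ an even number of times and are unaffected.)

The structure $\varphi$ is *closed* if $d\varphi=0$, and torsion-free if $d\varphi=0$ and $d\psi=0$. The constant form $\varphi_{\rm std}$ on a flat torus is torsion-free. For a positive function $f$, the form $f^3\varphi_{\rm std}$ is a $\mathrm G_2$-structure with metric $f^2g$, and $d(f^3\varphi_{\rm std})=3f^2\,df\wedge\varphi_{\rm std}$. This vanishes only where $df=0$: after rotating by $\mathrm G_2$, which is transitive on directions, $df$ is a multiple of $e^1$, and $e^1\wedge\varphi_{\rm std}$ contains $e^{1246}$.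

Let $d^*=d^{\star_\varphi}$ be the formal adjoint of $d$ for $g_\varphi$. In dimension $7$, $d^*=(-1)^k\star d\star$ on $k$-forms. Put $\Delta_d=dd^*+d^*d$.

**Flows.** A flow $\partial_t\varphi=P\varphi$ is given by a single local differential operator $P$, defined by one smooth universal expression in a finite jet of $\varphi$, natural under diffeomorphisms ($P(\phi^*\varphi)=\phi^*(P\varphi)$), with no case distinction according to whether $\varphi$ is closed. A *solution* with initial data $\varphi_0$ on a compact $M$ is a family $\varphi_t$, $t\in[0,\varepsilon)$, $\varepsilon>0$, of $\mathrm G_2$-structures, smooth on $M\times[0,\varepsilon)$, with $\partial_t\varphi_t=P\varphi_t$ and the given $\varphi_0$. The flow has short time existence (STE) and uniqueness for $\varphi_0$ if a solution exists and any two agree on their common interval. It *always* has STE and uniqueness if this holds for every compact $M$ and every $\varphi_0$.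

The $\mathrm G_2$ Laplacian flow is $\partial_t\varphi=\Delta_d\varphi$ with $d\varphi_0=0$. The following question is posed in Spiro Karigiannis, "BRIDGES Lectures: Flows of geometric structures, especially $\mathrm G_2$-structures", arXiv:2508.11604 (2025). *Is there a flow $\partial_t\varphi=P\varphi$ that always has STE and uniqueness, with no assumption on the torsion of $\varphi_0$, such that, if $\varphi_0$ is closed, then (i) $\varphi_t$ is closed as long as it exists, and (ii) $\partial_t\varphi_t=\Delta_d\varphi_t$?* Without the ban on case distinctions one could answer "$\Delta_d\varphi$ if $d\varphi=0$, and $0$ otherwise". The content lies in asking for one operator.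

On closed $\varphi$ we have $\Delta_d\varphi=dd^*\varphi$, so every member of the family
$$P_a\varphi=dd^*\varphi-a\,d^*d\varphi=-d\star_\varphi d\star_\varphi\varphi-a\star_\varphi d\star_\varphi d\varphi,\qquad a\in\mathbb R,\tag{3}$$
agrees with $\Delta_d$ there. The Laplacian itself is $a=-1$. Each $P_a$ is a universal natural expression in the $2$-jet of $\varphi$.

For closed data and $a\ge0$ everything is easy, given the following result of Bryant–Xu: for closed $\varphi_0$ and $\varphi_t=\varphi_0+d\sigma_t$, the flow $\partial_t(d\sigma_t)=d\,d^{\star_{\varphi_t}}(\varphi_0+d\sigma_t)$, $\sigma_0=0$, has STE and uniqueness, and its solution satisfies $\partial_t\varphi_t=\Delta_d\varphi_t$.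

**Proposition 1.** Let $a\ge0$ and let $\varphi_0$ be closed on a compact $M$. Every solution of $\partial_t\varphi=P_a\varphi$ starting at $\varphi_0$ stays closed and satisfies $\partial_t\varphi_t=\Delta_d\varphi_t$. By the Bryant–Xu result, this flow has STE and uniqueness for $\varphi_0$.

*Proof.* Let $\varphi_t$ be a solution on $[0,\varepsilon)$ and $\eta_t=d\varphi_t$. Since $d(dd^*\varphi)=0$,
$$\partial_t\eta=-a\,dd^*\eta.\tag{4}$$
Fix $T<\varepsilon$ and use $L^2$ products of $g_t=g_{\varphi_t}$. On $[0,T]$ the metrics vary smoothly, so differentiating the metric and the volume form costs at most $C\|\eta\|^2$: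
$$\tfrac{d}{dt}\|\eta\|^2\le2(\partial_t\eta,\eta)+C\|\eta\|^2=-2a\|d^*\eta\|^2+C\|\eta\|^2\le C\|\eta\|^2 .$$
As $\eta_0=0$, Grönwall gives $\eta\equiv0$ on $[0,T]$ for every $T<\varepsilon$. Then $P_a\varphi_t=dd^*\varphi_t=\Delta_d\varphi_t$.

Existence: the Bryant–Xu solution is closed, so $P_a\varphi_t=dd^*\varphi_t=\Delta_d\varphi_t=\partial_t\varphi_t$. Uniqueness: a solution of the $P_a$-flow is closed, so $\partial_t\varphi_t=d(d^*\varphi_t)$. With $\sigma_t=\int_0^t d^{*}\varphi_s\,ds$ (adjoint at time $s$) we have $\varphi_t=\varphi_0+d\sigma_t$, $\sigma_0=0$, and $\sigma_t$ solves the Bryant–Xu flow. $\square$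

What changes when $\varphi_0$ is not closed? The term $-a\,d^*d\varphi$ is then no longer zero, different values of $a$ give different flows, and no existence theorem is at hand. We must decide which $a$, if any, gives a well-posed equation.

## 2. The equation for $d\varphi$ and the sign of $a$

The first candidate is the Laplacian flow itself, $a=-1$, run from arbitrary data. Equation (4) shows the trouble. It holds for every solution, closed or not, and since $d\eta=0$ it reads $\partial_t\eta=-a\,\Delta_d\eta$. For $a>0$ this is a forward heat equation. For $a=-1$ it is a *backward* heat equation.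

Let us see this on the flat torus $T^7=\mathbb R^7/(2\pi\mathbb Z)^7$ with constant $\varphi_{\rm std}$. For a solution $\chi$ of the linearized $P_a$-flow there, $\theta=d\chi$ satisfies $\partial_t\theta=-a\,dd^*\theta$ with the fixed flat metric: $d$ kills the linearization of $dd^*\varphi$, and as $d\varphi_{\rm std}=0$ the linearization of $d^*d\varphi$ is $d^*d\chi$. Take $a=-1$ and
$$\chi_0=\sum_{k\ge1}e^{-k}\cos(kx^1)\,e^{246},\qquad \theta_0=-\sum_{k\ge1}k\,e^{-k}\sin(kx^1)\,e^{1246}.$$
These are smooth. The $k$-th sine coefficient of the $e^{1246}$-component of a smooth solution $\theta$ would obey $c_k'=k^2c_k$, so $c_k(t)=-k\,e^{k^2t-k}$, which is unbounded in $k$ for every $t>0$. So the linearized problem has no smooth solution with this initial value. Section 10 proves that the nonlinear Laplacian flow fails similarly.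

So try $a>0$, for instance $a=1$. Two difficulties remain.

* The term $dd^*\varphi$ now looks wrong: for a *fixed* metric, $\partial_t\chi=dd^*\chi$ is backward on exact forms. But $d^*\varphi=-\star_\varphi d\psi$, and $\psi$ depends nonlinearly on $\varphi$. We need the derivative of $\varphi\mapsto\psi$.
* $P_a$ is invariant under diffeomorphisms, so its linearization is degenerate in the directions $\mathcal L_X\varphi$, and standard parabolic theory does not apply directly.

The second is met by adding a Lie derivative term (the DeTurck device). The key is one vector-valued expression $A_\varphi$ that both removes the degenerate part of the symbol and turns the equation for the gauge diffeomorphisms into a harmonic map heat flow.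

## 3. The three theorems

**Theorem A.** The flow $\partial_t\varphi=dd^*\varphi-d^*d\varphi$ always has STE and uniqueness, for every initial $\mathrm G_2$-structure on every compact $7$-manifold. If $\varphi_0$ is closed, then $\varphi_t$ is closed and $\partial_t\varphi_t=\Delta_d\varphi_t$ for all $t$ for which the solution exists.

So the answer to the question is yes. For the next theorem, recall that $\Lambda^k$ ($k=3,4$) splits orthogonally under $\mathrm G_2$ as $\Lambda^k_1\oplus\Lambda^k_7\oplus\Lambda^k_{27}$, with projections $\pi_1,\pi_7,\pi_{27}$.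

**Theorem B.** Let $E_\varphi=a_1\pi_1+a_7\pi_7+a_{27}\pi_{27}$ on $\Lambda^4$, with constants $a_1,a_7,a_{27}>0$. Let $U_\varphi=u_\varphi(d\varphi)$ be a vector field and $F_\varphi=\ell_\varphi(d\varphi)$ a $3$-form, where $u_\varphi,\ell_\varphi$ are natural linear bundle maps depending smoothly on the $1$-jet of $\varphi$. Then all conclusions of Theorem A hold for
$$P\varphi=dd^*\varphi-d^*(E_\varphi\,d\varphi)+\mathcal L_{U_\varphi}\varphi+F_\varphi .$$

**Theorem C.** Let $P_a\varphi=dd^*\varphi-a\,d^*d\varphi$, $a\in\mathbb R$.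

1. For every $a\in\mathbb R$, every solution of $\partial_t\varphi=P_a\varphi$ with closed $\varphi_0$ stays closed. In particular every solution of $\partial_t\varphi=\Delta_d\varphi$ with closed initial data stays closed, and for closed data this flow has STE and uniqueness in the class of all solutions.
2. If $a>0$, the flow always has STE and uniqueness.
3. If $a<0$, then on every compact $M$ admitting $\mathrm G_2$-structures, the set of initial $\varphi_0$ for which a solution exists is meagre in the $C^\infty$ topology. In particular $\partial_t\varphi=\Delta_d\varphi$ does not have short time existence for arbitrary initial data.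

No claim is made for $a=0$ and non-closed data. The proofs do not use the Bryant–Xu result.

## 4. The derivative of $\varphi\mapsto\star_\varphi\varphi$ and the cross product

Vectors and covectors are identified by $g_\varphi$, and $\langle X\times Y,Z\rangle=\varphi(X,Y,Z)$. Textbook facts: $\mathrm G_2$ acts transitively on unit vectors and on orthonormal pairs in $\mathbb R^7$; its Lie algebra $\mathfrak g_2\subset\mathfrak{so}(7)$ has dimension $14$ and is the annihilator of $\varphi$ in $\mathfrak{gl}(7)$; $\Lambda^3_1=\mathbb R\varphi$, $\Lambda^3_7$, $\Lambda^3_{27}$ are irreducible of dimensions $1,7,27$. Hence the only invariant subspace of $\Lambda^3$ of dimension $7$ (or $27$) is $\Lambda^3_7$ (or $\Lambda^3_{27}$). For example, $X\mapsto X\lrcorner\psi$ is nonzero and equivariant on the irreducible space $\mathbb R^7$, so it is injective and $\Lambda^3_7=\{X\lrcorner\psi\}$.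

**Lemma 2.** The derivative of $\varphi\mapsto\psi$ in the direction $\chi\in\Lambda^3$ is $\star B\chi$, where
$$B=\tfrac43\pi_1+\pi_7-\pi_{27}=-1+\tfrac73\pi_1+2\pi_7.\tag{5}$$

*Proof.* The purpose is to use $\mathrm{GL}(7)$-equivariance. Let $A\in\mathfrak{gl}(7)$ act on forms as a derivation, $A\cdot\alpha=\frac{d}{ds}\big|_{0}(e^{sA})^*\alpha$. Since $\varphi\mapsto\psi$ is natural, its derivative sends $A\cdot\varphi$ to $A\cdot\psi$. The map $A\mapsto A\cdot\varphi$ has kernel $\mathfrak g_2$ and $49-14=35=\dim\Lambda^3$, so the directions $A\cdot\varphi$ fill $\Lambda^3$. Three cases suffice.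

* $A=\mathrm{Id}$: $A\cdot\varphi=3\varphi$ and $A\cdot\psi=4\psi$, which gives the factor $\frac43$ on $\Lambda^3_1$.
* $A$ skew: the metric and orientation are preserved, so $A\cdot\psi=\star(A\cdot\varphi)$. The forms $A\cdot\varphi$ make up an invariant subspace of dimension $21-14=7$, that is, $\Lambda^3_7$.
* $A$ symmetric and trace-free, with eigenvalues $a_i$ in an oriented orthonormal basis: $A\cdot e^I=(\sum_{i\in I}a_i)e^I$ and $A\cdot\star e^I=(\sum_{i\notin I}a_i)\star e^I=-(\sum_{i\in I}a_i)\star e^I$. By linearity $A\cdot\psi=-\star(A\cdot\varphi)$. As the kernel $\mathfrak g_2$ consists of skew maps, the forms $A\cdot\varphi$ make up an invariant subspace of dimension $27$, that is, $\Lambda^3_{27}$. $\square$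

The minus sign on $\Lambda^3_{27}$ makes $dd^*\varphi$ behave well in exact directions.

**Lemma 3.** For vectors $X,Y,\xi$:
$$\psi(X,Y,\cdot,\cdot)=(X\times Y)\lrcorner\varphi-X\wedge Y,\qquad \xi\wedge\big(\xi\lrcorner(X\lrcorner\psi)\big)=\xi\wedge\big((X\times\xi)\lrcorner\varphi\big).\tag{6}$$
If $\xi\ne0$ and $\xi\wedge(Y\lrcorner\varphi)=0$, then $Y=0$.

*Proof.* Both sides of the first identity are alternating and bilinear in $(X,Y)$, so it suffices to check orthonormal pairs, and by transitivity the pair $(e_1,e_2)$ in the model. By (1), $e_1\times e_2=e_3$ and $e_3\lrcorner\varphi=e^{12}-e^{47}-e^{56}$, so the right side is $-e^{47}-e^{56}$. By (2), $\psi(e_1,e_2,\cdot,\cdot)=-e^{56}-e^{47}$. (The identity is the standard $\varphi_{ijp}\varphi_{klp}=g_{ik}g_{jl}-g_{il}g_{jk}+\psi_{ijkl}$; see Bryant, and Karigiannis, *Flows of $\mathrm G_2$-structures I*, where the sign of $\psi$ depends on the orientation convention.) With $Y=\xi$ the left side is $\xi\lrcorner(X\lrcorner\psi)$, and wedging with $\xi$ kills $X\wedge\xi$.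

For the last claim, $\xi\wedge(Y\lrcorner\varphi)=0$ means $Y\lrcorner\varphi=\xi\wedge\beta$, of rank at most $2$. But for $Y\neq0$ the form $Y\lrcorner\varphi$ has rank $6$: by transitivity take $Y$ a multiple of $e_1$, and $e_1\lrcorner\varphi=e^{23}+e^{45}+e^{67}$. $\square$

**Definition.** For $\chi\in\Lambda^3$ write $\pi_1\chi=f\varphi$ and $\pi_7\chi=X\lrcorner\psi$. Let $A_\varphi:T^*\otimes\Lambda^3\to T$ be the natural linear map, smooth in $\varphi$, with
$$A_\varphi(\xi\otimes\chi)=-\tfrac73f\,\xi-2\,X\times\xi.\tag{7}$$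

By (6),
$$-\xi\wedge\Big(\xi\lrcorner\big(\tfrac73f\varphi+2X\lrcorner\psi\big)\Big)=\xi\wedge\big(A_\varphi(\xi\otimes\chi)\lrcorner\varphi\big).\tag{8}$$

**Three modes by hand.** At constant $\varphi$ on the flat torus $d\varphi=d\psi=0$, so the linearization of $P_a$ is exactly $L_a\chi=dd^*B\chi-a\,d^*d\chi$ (here $D(-d\star d\psi)\chi=-d\star d\star B\chi$ and $-d\star d\star=dd^*$ on $3$-forms). Let $\chi=\cos(kx^1)\kappa$ with $\kappa$ constant. A $\kappa$ orthogonal to $\varphi$, none of whose monomials divides a monomial of (2), is orthogonal to $\Lambda^3_1$ and to all $X\lrcorner\psi$, so it lies in $\Lambda^3_{27}$.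

* $\kappa=e^{123}-e^{145}\in\Lambda^3_{27}$. Here $d\chi=0$ and $L_a\chi=-dd^*\chi=-k^2\chi$: decay, although $dd^*$ with a frozen star would give growth.
* $\kappa=e^{246}+e^{257}\in\Lambda^3_{27}$. Here $d^*\chi=0$ and $L_a\chi=-a\,k^2\chi$: decay if and only if $a>0$.
* $\kappa=e^{123}+e^{145}+e^{167}$. Here $\chi=\mathcal L_X\varphi$ with $X=k^{-1}\sin(kx^1)e_1$. The $\Lambda^3_7$-part of $\kappa$ vanishes and $f=\langle\kappa,\varphi\rangle/7=\frac37$, so $B\kappa=\varphi-\kappa$, which has no $e^1$. Hence $d^*B\chi=0$, $d\chi=0$ and $L_a\chi=0$. This is the degenerate gauge direction.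

## 5. The principal symbol and its gauge directions

Symbols are formed by $\partial_j\mapsto\xi_j$. Then $\sigma(d)=\xi\wedge$, $\sigma(d^*)=-\xi\lrcorner$, and a second-order evolution equation $\partial_tu=Lu$ is parabolic when $\sigma(L)(\xi)$ is positive. We use $\xi\wedge(\xi\lrcorner\chi)+\xi\lrcorner(\xi\wedge\chi)=|\xi|^2\chi$.

Let $E=a_1\pi_1+a_7\pi_7+a_{27}\pi_{27}$ on $\Lambda^4$ with *arbitrary real* constants, and $P_E\varphi=dd^*\varphi-d^*(E_\varphi d\varphi)$. As $\psi$, $\star_\varphi$, $E_\varphi$ depend algebraically on $\varphi$, the operator is quasilinear: for any background connection $\nabla^0$,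
$$P_E\varphi=\mathfrak p_\varphi(\nabla^0\nabla^0\varphi)+f(x,\varphi,\nabla^0\varphi),$$
with $\mathfrak p_\varphi$ algebraic in $\varphi(x)$. The principal symbol of its linearization $DP_E$ is $\chi\mapsto\mathfrak p_\varphi(\xi\otimes\xi\otimes\chi)$.

**Lemma 4.** $\sigma(DP_E)(\xi)\chi=\xi\wedge(\xi\lrcorner\chi)+\xi\lrcorner E(\xi\wedge\chi)+\xi\wedge\big(A_\varphi(\xi\otimes\chi)\lrcorner\varphi\big).$

*Proof.* We have $dd^*\varphi=-d\star d\psi$. Varying $\star$ gives only first derivatives of $\chi$, so by Lemma 2 the top-order part of the linearization is $-d\star d\star B\chi=dd^*B\chi$, with symbol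
$$-\xi\wedge(\xi\lrcorner B\chi)=\xi\wedge(\xi\lrcorner\chi)-\xi\wedge\Big(\xi\lrcorner\big(\tfrac73f\varphi+2X\lrcorner\psi\big)\Big),$$
and (8) rewrites the last term. The top-order part of $D(-d^*E\,d\varphi)$ is $-d^*E\,d\chi$, with symbol $\xi\lrcorner E(\xi\wedge\chi)$. $\square$

The first two terms are what we want. The third has the shape $\xi\wedge(Y\lrcorner\varphi)$, which is the symbol of a Lie derivative: the symbol of $X\mapsto\mathcal L_X\varphi=d(X\lrcorner\varphi)+X\lrcorner d\varphi$ is $Y\mapsto\xi\wedge(Y\lrcorner\varphi)$. The next lemma computes $A_\varphi$ on such forms, without computing projections.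

For $C\in S^2T^*\otimes T$ let $C*\varphi\in T^*\otimes\Lambda^3$ be given by: $(C*\varphi)(Z;\cdot)$ is the endomorphism $C(Z,\cdot)$ applied to $\varphi$ as a derivation.

**Lemma 5.** $A_\varphi\big(\xi\otimes(\xi\wedge(Y\lrcorner\varphi))\big)=-|\xi|^2Y$. Consequently $A_\varphi(C*\varphi)=-\mathrm{tr}_{g_\varphi}C$ for $C\in S^2T^*\otimes T$.

*Proof.* Let $\xi\ne0$. Differentiating naturality along the flow of a vector field $X$ gives $DP_E(\mathcal L_X\varphi)=\mathcal L_X(P_E\varphi)$. The right side is of first order in $X$, so the third-order symbol of the left side, as an operator on $X$, vanishes. That symbol is $\sigma(DP_E)(\xi)$ applied to $\chi=\xi\wedge(Y\lrcorner\varphi)$. Since $\xi\wedge\chi=0$, we have $\xi\wedge(\xi\lrcorner\chi)=|\xi|^2\chi$, and Lemma 4 gives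
$$0=\xi\wedge\Big(\big(|\xi|^2Y+A_\varphi(\xi\otimes\chi)\big)\lrcorner\varphi\Big).$$
By Lemma 3 the bracket vanishes. (Check: in the third mode of Section 4, $\xi=Y=e_1$, $f=\frac37$, $X=0$, so (7) gives $-e_1$.)

For $C=\xi\otimes\xi\otimes Y$, the endomorphism $C(Z,\cdot)$ is $V\mapsto\xi(Z)\xi(V)Y$ and acts on $\varphi$ as $\xi(Z)\,\xi\wedge(Y\lrcorner\varphi)$. So $C*\varphi=\xi\otimes(\xi\wedge(Y\lrcorner\varphi))$, while $\mathrm{tr}_gC=|\xi|^2Y$. By polarization such $C$ span $S^2T^*\otimes T$. $\square$

In particular $\sigma(DP_E)(\xi)$ kills every $\xi\wedge(Y\lrcorner\varphi)$, so $\partial_t\varphi=P_E\varphi$ is never strictly parabolic.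

## 6. The gauge vector field $W$

Fix a metric $g^0$ on the compact manifold $M$, with Levi-Civita connection $\nabla^0$. Set
$$W(\varphi)=-A_\varphi(\nabla^0\varphi),\qquad \hat P_E\varphi=P_E\varphi+\mathcal L_{W(\varphi)}\varphi.$$
The symbol of $DW$ is $\chi\mapsto-A_\varphi(\xi\otimes\chi)$, so the linearization of $\mathcal L_W\varphi$ has second-order symbol $-\xi\wedge(A_\varphi(\xi\otimes\chi)\lrcorner\varphi)$, and Lemma 4 gives
$$\sigma(D\hat P_E)(\xi)\chi=\xi\wedge(\xi\lrcorner\chi)+\xi\lrcorner E(\xi\wedge\chi).\tag{9}$$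
For $E=1$ this is $|\xi|^2\chi$: $\hat P_1\varphi=g_\varphi^{ij}\nabla^0_i\nabla^0_j\varphi+(\text{terms in }x,\varphi,\nabla^0\varphi)$.

**Standard theorem (ST).** Consider $\partial_tu=p^{ij}(x,t,u)\nabla_i\nabla_ju+f(x,t,u,\nabla u)$ for sections of a vector bundle over a compact manifold with values in an open set $\mathcal O$, everything smooth, with $\langle p^{ij}\xi_i\xi_jv,v\rangle\ge\kappa|\xi|^2|v|^2$, $\kappa>0$, for a fixed fibre metric and for values near the smooth initial section $u_0$. Then a solution smooth on $M\times[0,\varepsilon')$ exists for some $\varepsilon'>0$, and two smooth solutions with the same initial section agree for short time. (M. Taylor, *Partial Differential Equations III*, Ch. 15, §7.)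

## 7. Passing between the two flows by a harmonic map heat flow

Existence needs only the passage from the gauge-fixed flow to the original one, an ODE. Uniqueness needs the reverse passage for an arbitrary solution of the original flow. There the gauge diffeomorphisms must be found before the gauge-fixed solution is known, and Lemma 5 makes their equation parabolic.

**Lemma 6.** Let $a_1,a_7,a_{27}\in\mathbb R$ be arbitrary, and let $U_\varphi$ be a natural vector field and $F_\varphi$ a natural $3$-form, each depending smoothly on the $1$-jet of $\varphi$. Put $P=P_E+\mathcal L_U+F$ and $\hat P=\hat P_E+F=P+\mathcal L_{W-U}$.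

(a) If $\hat\varphi_t$ solves $\partial_t\hat\varphi=\hat P\hat\varphi$ on $[0,\varepsilon)$ and $\partial_t\phi_t=-(W-U)(\hat\varphi_t)\circ\phi_t$, $\phi_0=\mathrm{id}$, then $\varphi_t=\phi_t^*\hat\varphi_t$ solves $\partial_t\varphi=P\varphi$.

(b) If $\varphi_t$ solves $\partial_t\varphi=P\varphi$ on $[0,\varepsilon)$, there are $\delta>0$ and diffeomorphisms $\phi_t$, smooth on $M\times[0,\delta)$, $\phi_0=\mathrm{id}$, such that $\hat\varphi_t=(\phi_t^{-1})^*\varphi_t$ solves $\partial_t\hat\varphi=\hat P\hat\varphi$ and $\partial_t\phi_t=-(W-U)(\hat\varphi_t)\circ\phi_t$.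

*Proof.* **Step 1: the two equations are equivalent once $\phi_t$ is given.** If $\varphi=\phi^*\hat\varphi$ and $\partial_t\phi=Z\circ\phi$, then $\partial_t\varphi=\phi^*(\partial_t\hat\varphi+\mathcal L_Z\hat\varphi)$. With $Z=-(W-U)(\hat\varphi)$ and $P\varphi=\phi^*(P\hat\varphi)$, the equation $\partial_t\varphi=P\varphi$ holds if and only if $\partial_t\hat\varphi=P\hat\varphi+\mathcal L_{W-U}\hat\varphi=\hat P\hat\varphi$. In (a), $\phi_t$ is the flow of a smooth time-dependent vector field on a compact manifold, so it exists on $[0,\varepsilon)$. This proves (a), and (b) once $\phi_t$ is found.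

**Step 2: rewriting the equation for $\phi_t$ in terms of the known $\varphi_t$.** Let $\phi$ be a diffeomorphism, $\hat\varphi=(\phi^{-1})^*\varphi$, $g=g_\varphi$, $\nabla=\nabla^g$, $\nabla'=\phi^*\nabla^0$, and $C=\nabla'-\nabla$, a section of $S^2T^*\otimes T$ since both connections are torsion-free. As $d\phi(\nabla'_XY)=\nabla^0_X(d\phi\,Y)$ (connection pulled back along $\phi$), we get $d\phi(C(X,Y))=(\nabla d\phi)(X,Y)$, the second fundamental form of $\phi:(M,g)\to(M,g^0)$. Also $\nabla'\varphi=\nabla\varphi-C*\varphi$. By naturality of $A$, $A_{\hat\varphi}(\nabla^0\hat\varphi)\circ\phi=d\phi\big(A_\varphi(\nabla'\varphi)\big)$. With Lemma 5,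
$$-W(\hat\varphi)\circ\phi=d\phi\big(A_\varphi(\nabla\varphi)\big)-d\phi\big(A_\varphi(C*\varphi)\big)=d\phi\big(A_\varphi(\nabla\varphi)\big)+\mathrm{tr}_g\nabla d\phi .$$
Naturality of $U$ gives $U(\hat\varphi)\circ\phi=d\phi(U_\varphi)$. So the required equation is the harmonic map heat flow with drift
$$\partial_t\phi_t=\mathrm{tr}_{g_t}\nabla d\phi_t+d\phi_t(V_t),\qquad V_t=A_{\varphi_t}(\nabla^{g_t}\varphi_t)+U_{\varphi_t},\qquad\phi_0=\mathrm{id},\tag{10}$$
where $g_t$ and $V_t$ are given and smooth.

**Step 3: solving (10).** Write $\phi_t(x)=\exp^{g^0}_x(u_t(x))$ with a small vector field $u_t$. In local coordinates $\phi=\mathcal E(x,u)$ and $\partial_i\partial_j\phi=\mathcal E_u\,\partial_i\partial_ju+(\text{terms in }x,u,\partial u)$, $\partial_t\phi=\mathcal E_u\,\partial_tu$, and $\mathcal E_u=(D\exp_x)_u$ is invertible for small $u$. Applying $\mathcal E_u^{-1}$, (10) becomes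
$$\partial_tu=g_t^{ij}\nabla_i\nabla_ju+f(x,t,u,\nabla u),\qquad u_0=0,$$
to which ST applies (the symbol is $|\xi|^2_{g_t}$ times the identity). It gives a smooth solution on some $[0,\delta)$. For $\delta$ small, $\phi_t$ is $C^1$-close to $\mathrm{id}$, hence a diffeomorphism. $\square$

## 8. Well-posedness and closedness for positive $E$

**Proposition 7.** If $a_1,a_7,a_{27}>0$, the flow of $P=P_E+\mathcal L_U+F$, with $U,F$ as in Lemma 6, always has STE and uniqueness.

*Proof.* **Step 1: strict parabolicity.** By (9), with $\langle\,,\rangle$ from $g_\varphi$, for which $\xi\wedge$ and $\xi\lrcorner$ are adjoint and the $\pi_j$ are orthogonal projections,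
$$\langle\sigma(D\hat P)(\xi)\chi,\chi\rangle=|\xi\lrcorner\chi|^2+\langle E(\xi\wedge\chi),\xi\wedge\chi\rangle\ge\min(1,a_1,a_7,a_{27})\,|\xi|^2|\chi|^2,$$
because $|\xi\lrcorner\chi|^2+|\xi\wedge\chi|^2=|\xi|^2|\chi|^2$. By continuity and compactness the inequality holds, with a smaller constant, for the fixed fibre metric $g_{\varphi_0}$ and all $\varphi$ near $\varphi_0$. So ST applies to $\partial_t\hat\varphi=\hat P\hat\varphi$ with $\mathcal O=\Lambda^3_+$.

**Step 2: existence.** Solve $\partial_t\hat\varphi=\hat P\hat\varphi$, $\hat\varphi_0=\varphi_0$, and use Lemma 6(a).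

**Step 3: uniqueness.** Let $\varphi^1,\varphi^2$ be solutions with the same initial value. Lemma 6(b) gives $\phi^i_t$ on some $[0,\delta)$ such that $\hat\varphi^i=((\phi^i)^{-1})^*\varphi^i$ both solve $\partial_t\hat\varphi=\hat P\hat\varphi$, $\hat\varphi(0)=\varphi_0$. By ST, $\hat\varphi^1=\hat\varphi^2=:\hat\varphi$ for short time. Then $\phi^1,\phi^2$ solve the same ODE $\partial_t\phi=-(W-U)(\hat\varphi_t)\circ\phi$ with $\phi_0=\mathrm{id}$. So $\phi^1=\phi^2$, and $\varphi^1=\varphi^2$ for short time. Let $T_*$ be the supremum of the times up to which they agree. If $T_*$ were smaller than the end of the common interval, they would agree at $T_*$ by continuity, and restarting at $T_*$ would give agreement beyond $T_*$, a contradiction. $\square$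

**Proof of Theorem A.** STE and uniqueness are Proposition 7 with $E=1$, $U=F=0$. The first half of Proposition 1 with $a=1$, which does not use Bryant–Xu, gives closedness and $\partial_t\varphi_t=\Delta_d\varphi_t$. $\blacksquare$

**Proof of Theorem B.** STE and uniqueness are Proposition 7. For closedness let $\varphi_t$ be a solution on $[0,\varepsilon)$ with $d\varphi_0=0$, $\eta=d\varphi_t$, $T<\varepsilon$. Since $\mathcal L_U\varphi=d(U\lrcorner\varphi)+U\lrcorner\eta$,
$$\partial_t\eta=d\big(-d^*(E\eta)+G\big),\qquad G=U\lrcorner\eta+F,\qquad |G|\le C|\eta|\ \text{ on }[0,T],$$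
the bound because $F=\ell_\varphi(\eta)$ and $U$ is bounded. Measure $\eta$ by $(E\eta,\eta)$ rather than $\|\eta\|^2$, so that the good term becomes a square. As $E$ is symmetric, differentiating this quadratic form in time gives
$$\tfrac{d}{dt}(E\eta,\eta)\le2(\partial_t\eta,E\eta)+C\|\eta\|^2=-2\|d^*E\eta\|^2+2(G,d^*E\eta)+C\|\eta\|^2\le C'(E\eta,\eta),$$
where the last step uses $2(G,d^*E\eta)\le\|G\|^2+\|d^*E\eta\|^2$ and $E>0$. Grönwall gives $\eta\equiv0$ on $[0,T]$, for every $T<\varepsilon$. For closed $\varphi$ we have $U_\varphi=0$, $F_\varphi=0$, so $P\varphi=dd^*\varphi=\Delta_d\varphi$. $\blacksquare$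

For closed data this also reproves existence, and $[\varphi_t]=[\varphi_0]$ because $\partial_t\varphi=dd^*\varphi$.

## 9. Closed data for every $a$: backward uniqueness

Part 2 of Theorem C is Proposition 7 with $E=a>0$, $U=F=0$.

**Proof of Theorem C, part 1.** By (4), $\partial_t\eta=-a\,dd^*\eta$. For $a\ge0$ the first half of Proposition 1 applies. Let $a=-b<0$:
$$\partial_t\eta=b\,dd^*\eta,\qquad d\eta=0,\qquad\eta_0=0.$$
The energy estimate now has the wrong sign. The remedy is to show that the quotient $\|d^*\eta\|^2/\|\eta\|^2$ cannot drop fast. It is then bounded at earlier times by its value at a later time, and $\eta$ cannot emerge from zero.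

**Step 1: derivatives.** Fix a compact time interval $[0,T]$ inside the interval of existence. Put $f=\|\eta\|^2$, $D=\|d^*\eta\|^2$, $A=dd^*\eta$, so $(A,\eta)=D$, and $N=D/f$ where $f>0$. The operator $\partial_td^*$ is of first order with bounded coefficients, and $\|\eta\|_{H^1}^2\le C(D+f)$ by the Weitzenböck formula and $d\eta=0$. Hence
$$f'=2(\partial_t\eta,\eta)+O(f),\qquad D'=2(d^*\partial_t\eta,d^*\eta)+2\big((\partial_td^*)\eta,d^*\eta\big)+O(D)=2(\partial_t\eta,A)+O(D+f).$$

**Step 2: the quotient.** Since $N'=(D'-Nf')/f$,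
$$N'\ge\tfrac2f(bA,A-N\eta)-C(N+1).$$
As $(\eta,A-N\eta)=D-Nf=0$, we have $(bA,A-N\eta)=b\|A-N\eta\|^2\ge0$, so $N'\ge-C(N+1)$. That is, $e^{Ct}(N+1)$ is nondecreasing.

**Step 3: conclusion.** Suppose $\eta_{t_1}\ne0$ for some $t_1\in(0,T]$. Let $t_*<t_1$ be the last time before $t_1$ with $\eta_{t_*}=0$; it exists since $\eta_0=0$. On $(t_*,t_1]$, $N+1\le e^{C(t_1-t)}(N(t_1)+1)$, so $N$ is bounded there. Then $f'=2bD+O(f)\le C''f$, so $f(t)\ge f(t_1)e^{-C''(t_1-t)}$ on $(t_*,t_1]$, contradicting $f(t_*)=0$. Hence $\eta\equiv0$.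

**Step 4: existence and uniqueness.** For closed $\varphi_0$ and any $a$, the solutions of the $P_a$-flow are closed. So they are exactly the closed solutions of $\partial_t\varphi=dd^*\varphi$ starting at $\varphi_0$, which by Theorem A are exactly the solutions of the flow of Theorem A starting at $\varphi_0$. Existence and uniqueness follow from Theorem A; the case $a=-1$ is the Laplacian flow. $\blacksquare$

## 10. Generic nonexistence for $a<0$

**Proof of Theorem C, part 3.** Let $a=-b$, $b>0$, let $M$ be compact, and let $\mathcal G\ne\emptyset$ be the set of smooth $\mathrm G_2$-structures on $M$. It is open in the Fréchet space $\Omega^3(M)$, hence a Baire space. Let $\hat P=P_a+\mathcal L_W$, that is, $\hat P_E$ with $E=a$. The plan: sort the initial data admitting solutions into countably many sets $S_n$ with uniform bounds, compare two solutions in the same $S_n$, and show that a difference of high frequency would grow past the bounds.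

**Step 1: the sets $S_n$.** For $n\in\mathbb N$ let $S_n$ be the set of $\varphi_0\in\mathcal G$ for which there is a smooth solution on $M\times[0,1/n]$ of $\partial_t\varphi=\hat P\varphi$, $\varphi(0)=\varphi_0$, with
$$n^{-1}g^0\le g_{\varphi_t}\le n\,g^0,\qquad\|\varphi_t\|_{C^4}\le n,\qquad\|\partial_t\varphi_t\|_{C^2}\le n .$$
If the $P_a$-flow has a solution starting at $\varphi_0$, then Lemma 6(b), valid for all real constants in $E$, gives a smooth solution of the $\hat P$-flow on some $[0,\delta)$ starting at $\varphi_0$. On a compact subinterval it satisfies the bounds for large $n$. So $\varphi_0\in\bigcup_nS_n$, and it suffices to show that each $S_n$ is nowhere dense. Fix $n$.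

**Step 2: equations for the difference of two solutions.** Constants $C\ge1$ depend only on $n,b,M,g^0$. Let $\varphi,\tilde\varphi$ be two solutions as in the definition of $S_n$, and put
$$h=\tilde\varphi-\varphi,\quad\eta=d\varphi,\quad\tilde\eta=d\tilde\varphi,\quad\theta=dh,\quad\zeta=d^*h .$$
Unless indicated, $d^*$, norms and products are those of $g_t=g_{\varphi_t}$. The values of $\varphi,\tilde\varphi$ lie in a fixed compact subset of $\Lambda^3_+$: the forms with $n^{-1}g^0\le g_\varphi\le ng^0$ are the images of $\varphi_{\rm std}$ under a compact set of frames. A smooth fibrewise function on an open set is Lipschitz on compact subsets of it: if $|F(v_k)-F(w_k)|>k|v_k-w_k|$ in common fibres, then $|v_k-w_k|\to0$ since $F$ is bounded there, a subsequence of $(v_k,w_k)$ has a common limit, and near it the mean value theorem applies. So universal expressions in jets of $\varphi$ are Lipschitz on the relevant sets.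

*Equation for $h$.* We have $\hat P\varphi=\hat{\mathfrak p}_\varphi(\nabla^0\nabla^0\varphi)+\hat f(x,\varphi,\nabla^0\varphi)$. Subtracting, and using $|\nabla^0\nabla^0\tilde\varphi|\le C$, gives $\partial_th=\hat{\mathfrak p}_\varphi(\nabla^0\nabla^0h)+O(|h|+|\nabla h|)$. By (9) with $E=-b$ the symbol is $\xi\wedge(\xi\lrcorner\chi)-b\,\xi\lrcorner(\xi\wedge\chi)$, which is that of $-dd^*+b\,d^*d$. Two second-order operators with the same symbol differ by a first-order one, here with bounded coefficients. Hence
$$\partial_th=-dd^*h+b\,d^*dh+r,\qquad|r|\le C(|h|+|\nabla h|).\tag{11}$$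

*Equation for $\theta$.* Applying $d$ to $\partial_t\varphi=dd^*\varphi+b\,d^*d\varphi+\mathcal L_W\varphi$ gives $\partial_t\eta=b\,dd^*\eta+d(W(\varphi)\lrcorner\eta)$, and likewise for $\tilde\varphi$ with $d^*_{\tilde\varphi}$. Subtracting,
$$\partial_t\theta=b\,dd^*\theta+dq,\qquad q=b\,(d^*_{\tilde\varphi}-d^*_\varphi)\tilde\eta+W(\tilde\varphi)\lrcorner\tilde\eta-W(\varphi)\lrcorner\eta.\tag{12}$$
The coefficients of $d^*_\varphi$ depend on the $1$-jet of $\varphi$, and $\tilde\eta,\nabla\tilde\eta$ are bounded; $W(\varphi)\lrcorner\eta$ is a function of the $1$-jet. So $|q|\le C(|h|+|\nabla h|)$. Differentiating once more, with $\nabla^2\tilde\eta$ bounded, $|\nabla q|\le C(|h|+|\nabla h|+|\nabla^2h|)$.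

*Equation for $\zeta$.* Applying $d^*$ to (11),
$$\partial_t\zeta=-d^*d\zeta+d^*r+r',\qquad|r'|=|(\partial_td^*)h|\le C(|h|+|\nabla h|).\tag{13}$$

So $\theta$ satisfies a backward equation and $\zeta$ a forward one, with coupling through lower-order terms.

**Step 3: energies.** Set $F=\|\theta\|^2$, $G=\|h\|^2+\|\zeta\|^2$, $D=\|d^*\theta\|^2$. This step bounds all Sobolev norms by these and $\|d\zeta\|^2$. Curvature and its first derivative are bounded, and Sobolev norms of $g_t$ and $g^0$ are uniformly equivalent in the orders used, by the $C^4$ bounds. The Weitzenböck formula $\|\nabla\alpha\|^2=\|d\alpha\|^2+\|d^*\alpha\|^2+O(\|\alpha\|^2)$, applied to $h$ and to the closed form $\theta$, gives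
$$\|h\|^2_{H^1}\le C(F+G),\qquad\|\theta\|^2_{H^1}\le C(D+F).\tag{14}$$
For second derivatives, integrate by parts and commute in an orthonormal frame:
$$\|\nabla^2h\|^2=-\int\langle\nabla_jh,\nabla_i\nabla_i\nabla_jh\rangle=\|\nabla^*\nabla h\|^2+O\big(\|h\|_{H^1}^2\big),$$
the error consisting of curvature times $|\nabla h|^2$ and the derivative of curvature times $|h||\nabla h|$. Since $\Delta_dh=\nabla^*\nabla h+O(|h|)$ and $\Delta_dh=d\zeta+d^*\theta$ with orthogonal summands,
$$\|h\|^2_{H^2}\le C\big(\|\Delta_dh\|^2+\|h\|^2_{H^1}\big)\le C\big(D+\|d\zeta\|^2+F+G\big).\tag{15}$$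

From (12), $F'=2bD+2(q,d^*\theta)+O(F)$, and $2|(q,d^*\theta)|\le bD+b^{-1}\|q\|^2\le bD+C(F+G)$. From (11), $(\|h\|^2)'=-2\|\zeta\|^2+2bF+2(r,h)+O(\|h\|^2)\le C(F+G)$. From (13), $(\|\zeta\|^2)'=-2\|d\zeta\|^2+2(r,d\zeta)+2(r',\zeta)+O(\|\zeta\|^2)\le-\|d\zeta\|^2+C(F+G)$. Hence
$$F'\ge bD-C(F+G),\qquad G'\le-\|d\zeta\|^2+C(F+G).\tag{16}$$

**Step 4: quotients.** Where $F>0$ put $N=D/F$, $R=G/F$, $Z=\|d\zeta\|^2/F$. As in Section 9, with $A=dd^*\theta$ and $s=dq$, and using (14) for the term $(\partial_td^*)\theta$,
$$N'\ge\tfrac2F(bA+s,A-N\theta)-C(N+1)=\tfrac2F\big(b\|A-N\theta\|^2+(s,A-N\theta)\big)-C(N+1)\ge-\frac{\|s\|^2}{2bF}-C(N+1),$$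
the last step by $(s,v)\ge-b\|v\|^2-\|s\|^2/(4b)$. By (15), $\|s\|^2\le C\|h\|^2_{H^2}\le CF(N+Z+1+R)$. Also $R'=G'/F-RF'/F\le-Z+C(1+R)-R\big(bN-C(1+R)\big)$ by (16). After enlarging $C$ once,
$$N'\ge-C(N+1+R+Z),\qquad R'\le-Z+C(1+R)^2-bNR,\tag{17}$$
and also $F'\ge F\big(bN-C(1+R)\big)$. Fix this $C$ and put $T=\min\{1/n,\,C^{-1}\ln2\}\le1$.

**Step 5: high frequency forces growth.** *Claim.* There is $N_1=N_1(C,b)$ such that, if $F(0)>0$, $R(0)\le1$ and $N(0)\ge N_1$, then $F(T)\ge e^{bN(0)T/8}F(0)$. Consequently, with a constant $C_1$ depending only on $n,b,M,g^0$,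
$$F(0)\le C_1\,e^{-bN(0)T/8}.\tag{18}$$

Take $N_1=\max\{36C/b,\;8C(4+9C),\;16C/b\}$ and consider the maximal interval in $[0,T]$ starting at $0$ on which $F>0$, $R\le2$ and $N\ge N(0)/4$. On it:

* By (17), $R'\le-Z+9C-\frac b4N(0)R$. Integrating with $R\ge0$, $R(0)\le1$ and $T\le1$ gives $\int Z\,dt\le1+9C$. Moreover $R'<0$ wherever $R>36C/(bN(0))$, so $R\le\max\{1,36C/(bN(0))\}=1$.
* By (17), $N'\ge-CN-C(3+Z)$. Hence $N\ge e^{-CT}N(0)-C\int(3+Z)\,dt\ge\frac12N(0)-C(4+9C)\ge\frac12N(0)-\frac18N(0)=\frac38N(0)$.
* $F'\ge F(bN-C(1+R))\ge F\big(\frac b4N(0)-2C\big)\ge\frac b8N(0)F$, so $F\ge F(0)>0$.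

All three defining conditions hold strictly ($R\le1<2$, $N\ge\frac38N(0)>\frac14N(0)$, $F\ge F(0)>0$), so the interval is all of $[0,T]$, and the growth follows by integrating the last line. Since $F(T)=\|dh_T\|^2\le C_1$ by the $C^4$ bounds, (18) follows.

**Step 6: $S_n$ is nowhere dense.** Suppose $S_n$ is dense in a nonempty open $O\subset\mathcal G$. Choose $\varphi_*\in S_n\cap O$ and $m\in\mathbb N$, $\rho>0$ with $\{\|\varphi-\varphi_*\|_{C^m}<2\rho\}\subset O$. We perturb $\varphi_*$ by a small coclosed form of high frequency.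

The space $d^*\Omega^4$ (for $g_{\varphi_*}$) is infinite-dimensional: apply $d^*$ to $4$-forms with disjoint supports that are not coclosed. The Hodge Laplacian preserves it, so there are coclosed $L^2$-normalized eigen-$3$-forms $e_\lambda$ with $\Delta_{g_{\varphi_*}}e_\lambda=\lambda e_\lambda$ along a sequence $\lambda\to\infty$. For an integer $p>\frac12(m+\frac72)$, elliptic regularity gives $\|e_\lambda\|_{H^{2p}}\le C'(\|\Delta^pe_\lambda\|+\|e_\lambda\|)\le2C'\lambda^p$ for $\lambda\ge1$, and Sobolev embedding gives $\|e_\lambda\|_{C^m}\le K\lambda^p$, with $K,p$ independent of $\lambda$. Put $\chi_\lambda=\rho K^{-1}\lambda^{-p}e_\lambda$. Then $\|\chi_\lambda\|_{C^m}\le\rho$, so $\varphi_*+\chi_\lambda\in O$. For $h_0=\chi_\lambda$ we have $\zeta=d^*h_0=0$, $\|dh_0\|^2=\lambda\|h_0\|^2$ and $\|d^*dh_0\|^2=\lambda^2\|h_0\|^2$, so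
$$F(0)=\rho^2K^{-2}\lambda^{1-2p},\qquad N(0)=\lambda,\qquad R(0)=\lambda^{-1}.$$
Let $\lambda>1$. These quantities depend continuously on $h_0$ in the $C^\infty$ topology near $\chi_\lambda$, where $F(0)>0$. By density choose $\tilde\varphi_0\in S_n\cap O$ so close to $\varphi_*+\chi_\lambda$ that $h_0=\tilde\varphi_0-\varphi_*$ satisfies
$$F(0)\ge\tfrac12\rho^2K^{-2}\lambda^{1-2p},\qquad N(0)\ge\tfrac\lambda2,\qquad R(0)\le1 .$$
Both $\varphi_*$ and $\tilde\varphi_0$ lie in $S_n$, so both start solutions with the bounds of Step 1. For $\lambda\ge2N_1$, (18) gives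
$$\tfrac12\rho^2K^{-2}\lambda^{1-2p}\le C_1\,e^{-b\lambda T/16}.$$
Since $C_1,T,\rho,K,p$ do not depend on $\lambda$, this is false for large $\lambda$ in the sequence. So $S_n$ is nowhere dense.

Hence $\bigcup_nS_n$ is meagre, and so is the set of initial data admitting a solution of the $P_a$-flow. By Baire its complement, the set of initial data with no solution at all, is dense in $\mathcal G$. With $a=-1$ this applies to $\partial_t\varphi=\Delta_d\varphi$. $\blacksquare$
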